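# How large can $\alpha_1+2\tau$ be in a triangular graph?

All graphs are finite and simple, and $e(G)=|E(G)|$. The problem comes from Gregory J. Puleo, "Graphs with $\alpha_1$ and $\tau_1$ both large", arXiv:1705.04745 (2017).

## 1. The guess 1: complete graphs, cones over $K_{n,n}$, and a wheel

**Definitions.** A *triangle independent set* in $G$ is a set of edges containing at most one edge from each triangle of $G$; the size of a largest one is $\alpha_1(G)$. A *triangle edge cover* is a set of edges containing at least one edge from each triangle, that is, a set of edges whose deletion makes $G$ triangle-free; the size of a smallest one is $\tau(G)$. A graph is *triangular* if every edge lies in some triangle.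

For a graph with at least one edge put
$$r(G)=\frac{\alpha_1(G)+2\tau(G)}{e(G)} .$$
We ask for the largest constant $c'$ such that some triangular graph with at least one edge has $\alpha_1(G)+2\tau(G)\ge c'\,e(G)$, or, if there is no largest one, for the supremum of $r(G)$ over these graphs. Triangularity only forbids padding: an edge in no triangle adds $1$ to $\alpha_1$, adds $1$ to $e$, and does nothing to $\tau$.

The first guess is that the answer is $1$. Here is why one would believe it.

*Complete graphs.* In $K_n$ with $n\ge 3$, two edges that share a vertex lie in a common triangle, and two disjoint edges do not. So triangle independent sets are matchings and $\alpha_1(K_n)=\lfloor n/2\rfloor$. By Mantel's theorem (a triangle-free graph on $n$ vertices has at most $\lfloor n^2/4\rfloor$ edges, with equality for a balanced complete bipartite graph), $\tau(K_n)=\binom n2-\lfloor n^2/4\rfloor$. For $n=2j$ we get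
$$\alpha_1+2\tau=j+2\bigl(j(2j-1)-j^2\bigr)=2j^2-j=\tbinom n2,$$
and for $n=2j+1$ we get $j+2\bigl(j(2j+1)-j(j+1)\bigr)=j+2j^2=\binom n2$. So $r(K_n)=1$ *exactly*, for every $n\ge3$.

*The other extreme.* In $K_{1,n,n}$, with $e=n^2+2n$, every triangle consists of the apex and an edge of $K_{n,n}$.

- The $n$ triangles formed by the apex and the edges of a perfect matching of $K_{n,n}$ are edge-disjoint, so $\tau\ge n$. Deleting the $n$ edges from the apex to one part leaves a bipartite graph, so $\tau=n$.
- The $n^2$ edges of $K_{n,n}$ are triangle independent. A triangle independent set cannot use apex edges to both parts. If it uses $p$ apex edges to one part, it loses all $pn$ edges of $K_{n,n}$ at their ends and gains $p\le pn$. So $\alpha_1=n^2$.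

Again $r=(n^2+2n)/(n^2+2n)=1$ exactly.

*Books.* For $n$ triangles sharing one edge, $e=2n+1$ and $\tau=1$. The $n$ triangles contain all edges, so $\alpha_1\le n$, and one page edge per triangle gives $\alpha_1=n$. Here $r=(n+2)/(2n+1)\le 1$.

*Disjoint unions.* $\alpha_1$, $\tau$ and $e$ are additive, so $r$ of a disjoint union is a weighted average of the values of $r$. Combining the examples above gives nothing larger than $1$.

Now take the wheel $W_5$: a hub joined to all vertices of a 5-cycle (the rim). It has $10$ edges, and its only triangles are the five formed by the hub and a rim edge. The rim is triangle independent, and five triangles contain all the edges, so $\alpha_1=5$. Each edge lies in at most two triangles, so $\tau\ge 5/2$, hence $\tau\ge3$; the spokes to rim vertices $1,3,4$ cover, so $\tau=3$. Therefore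
$$r(W_5)=\frac{5+6}{10}=\frac{11}{10}>1 .$$
The guess is false. The wheel gains because a 5-cycle needs three vertices, more than half, to cover its edges.

## 2. The ceiling $3/2$ and the two theorems

Two inequalities bound $r$ from above.

The first is the Erdős–Gallai–Tuza inequality $\alpha_1+\tau\le e$. To see it, let $A$ be a largest triangle independent set and $B=E(G)\setminus A$. Every triangle has at most one edge in $A$, hence at least two in $B$, so $B$ is a triangle edge cover and $\tau\le|B|=e-\alpha_1$.

The second is $\tau<e/2$ for every graph with an edge. Split the $n\ge2$ vertices at random into parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$. A given edge is cut with probability $\lfloor n/2\rfloor\lceil n/2\rceil/\binom n2$. This equals $j/(2j-1)$ for $n=2j$ and $(j+1)/(2j+1)$ for $n=2j+1$, and both exceed $\frac12$. So some bipartition cuts more than $e/2$ edges. The uncut edges form a triangle edge cover with fewer than $e/2$ edges.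

Adding the two,
$$\alpha_1+2\tau=(\alpha_1+\tau)+\tau<e+\tfrac12e=\tfrac32e. \tag{1}$$

Each inequality is nearly tight on its own: the first on $K_{1,n,n}$, the second on $K_n$. The theorem says that they can be nearly tight together.

**Theorem 1.** $r(G)<3/2$ for every graph $G$ with an edge. For every $\epsilon>0$ there is a triangular graph $G$ with $r(G)>3/2-\epsilon$.

So there is no largest constant: every $c'<3/2$ works, $c'=3/2$ does not, and the supremum $3/2$ is not attained. The same construction gives the exact set of possible pairs.

**Theorem 2.** The set $\{(\alpha_1(G)/e(G),\,\tau(G)/e(G)) : G\text{ triangular},\ e(G)\ge1\}$ is exactly the set of rational points $(a,t)$ with $a>0$, $0<t<\frac12$, $a+t<1$. In particular, for real $s\ge0$, the supremum of $(\alpha_1(G)+s\tau(G))/e(G)$ over triangular graphs $G$ with an edge is $\max\{1,(1+s)/2\}$, and it is never attained.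

The upper bound in Theorem 1 is (1). Everything up to Section 8 is about the lower bound; Section 9 proves Theorem 2.

## 3. Cones over triangle-free graphs stay below $5/4$

The sensible first step is to generalize the wheel. Let $X$ be a triangle-free graph with $n$ vertices and no isolated vertices, let $i$ be the size of its largest independent set of vertices, and join a hub to all of $X$. The triangles are the hub together with an edge of $X$. The number of edges is $n+e(X)$.

*Value of $\tau$.* An edge $xy$ of $X$ lies in exactly one triangle, which also contains the spoke to $x$. So in any triangle edge cover we may replace edges of $X$ by spokes without increasing its size. A set of spokes is a cover exactly when its ends cover all edges of $X$. Hence $\tau=n-i$.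

*Value of $\alpha_1$.* In a triangle independent set the ends of the chosen spokes form an independent set $I$ of $X$, and no edge of $X$ meeting $I$ is used. There are at least $|I|$ edges meeting $I$, since each vertex of $I$ has an edge and these edges are distinct. So the set has size at most $|I|+e(X)-|I|=e(X)$, and $E(X)$ itself shows $\alpha_1=e(X)$.

Therefore $r=1+\dfrac{n-2i}{n+e(X)}$; for $X=C_5$ this is $1+\frac1{10}$. We want $i$ small compared with $n$. But by Turán's theorem $i\ge n/(d+1)$, where $d=2e(X)/n$ is the average degree, and so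
$$r\le 1+\frac{1-\frac2{d+1}}{1+\frac d2}=1+\frac{2(d-1)}{(d+1)(d+2)}<\frac54,$$
the last step because $8(d-1)<(d+1)(d+2)$ is $d^2-5d+10>0$, which holds since $25-40<0$.

The obstruction is precise. To make the $n$ spokes expensive to cover we need $i\ll n$; that forces $e(X)\gg n$, and then the triangle independent edges swamp the spokes. To approach $\frac32$ this must not happen. Indeed if $r(G)\ge\frac32-\epsilon$, then $\alpha_1+\tau\le e$ gives $\tau/e\ge r-1\ge\frac12-\epsilon$, and $\tau<e/2$ gives $\alpha_1/e> r-1\ge\frac12-\epsilon$. So a good graph has two edge classes $A$ and $B$, each about half of the edges, such that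

1. no triangle has two edges in $A$, and
2. every triangle-free set of edges has at most about half of all edges.

The way out is to let each $A$-edge serve many hubs at once: every vertex acts as a hub, its $B$-edges as spokes and the $A$-edges as rim edges or, from another hub's viewpoint, the other way around.

## 4. Dense host first, then thinning

The plan is as follows. Build a dense *host graph* with edge classes $A_0,B_0$ of equal size. Call a triangle *good* if it has one edge in $A_0$ and two in $B_0$, and *bad* if it has at least two edges in $A_0$. Arrange that every $A_0$-edge lies in $T$ good triangles, that each edge has $F$ common $A_0$-neighbors, and that the good triangles are so evenly spread that every edge set with noticeably more than half of the edges contains a positive fraction of them. Then keep each edge independently with probability $\rho$. A surviving $A_0$-edge keeps about $\rho^2T$ good triangles, and a surviving edge keeps about $\rho^2F$ common $A_0$-neighbors with both connecting edges surviving. If $\rho^2T$ is a large constant, the density property survives;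 if $\rho^2F$ is tiny, the few bad triangles can be destroyed by deleting few edges. Both are possible exactly when $F/T\to0$.

A uniformly random coloring of $K_n$ fails here: for it, good and bad triangles are equally common up to constants. We need an algebraic host where $F$ is slightly smaller than $T$, and then a way to amplify "slightly".

First, triangularity can be arranged at the end.

**Lemma 3.** If $r(G)>1$, there is a triangular graph $G'$ with at least one edge and $r(G')\ge r(G)$.

*Proof.* Let $Z$ be the set of edges in no triangle, $z=|Z|$, and $G'=G-Z$. No triangle uses an edge of $Z$, so $G$ and $G'$ have the same triangles. Hence $G'$ is triangular and $\tau(G')=\tau(G)$. A largest triangle independent set of $G$ contains $Z$, so $\alpha_1(G')=\alpha_1(G)-z$. If $z=e(G)$, then $\alpha_1=e$, $\tau=0$ and $r(G)=1$, a contradiction. So $z<e$. With $x=\alpha_1(G)+2\tau(G)>e$ we have $r(G')=\frac{x-z}{e-z}\ge\frac xe$, because $(x-z)e-x(e-z)=z(x-e)\ge0$. $\square$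

So it suffices to find, for each $0<\delta\le\frac1{20}$, a graph $G$, not necessarily triangular, with
$$r(G)\ge 2-\frac{\frac12+7\delta}{1-2\delta}. \tag{2}$$
The right side decreases in $\delta$. At $\delta=\frac1{20}$ it is $2-\frac{0.85}{0.9}>1$, so Lemma 3 applies, and it tends to $\frac32$ as $\delta\to0$. From here on $\delta\in(0,\frac1{20}]$ is fixed.

## 5. A quadratic form over $\mathbb F_5$ that prefers one kind of triangle

**Textbook facts.** Let $\psi(z)=\exp(2\pi i z/5)$ on $\mathbb F_5$. Then $\sum_{t}\psi(tz)=5\cdot\mathbf 1[z=0]$, so $\sum_{t\ne0}\psi(tz)=5\cdot\mathbf 1[z=0]-1$, and $\sum_y\psi(\ell(y))=0$ for a nonzero linear functional $\ell$ on a vector space over $\mathbb F_5$. Let $\chi$ be the quadratic character: $\chi(1)=\chi(4)=1$, $\chi(2)=\chi(3)=-1$, $\chi(0)=0$. For $a\ne0$ the polynomial $a\lambda^2+\kappa\lambda+b$ has $1+\chi(\kappa^2-4ab)$ roots in $\mathbb F_5$.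

Let $\Omega=\mathbb F_5^{2m}$ and
$$Q(x)=\sum_{i=1}^m x_{2i-1}x_{2i},\qquad \beta(x,y)=Q(x+y)-Q(x)-Q(y)=\sum_{i=1}^m (x_{2i-1}y_{2i}+x_{2i}y_{2i-1}).$$
The form $\beta$ is bilinear and nondegenerate: if $\beta(x,\cdot)=0$, then evaluating at basis vectors gives $x=0$. Also $Q(-x)=Q(x)$ and $Q(x-y)=Q(x)+Q(y)-\beta(x,y)$. For $t\neq0$,
$$\sum_{y\in\Omega}\psi(tQ(y))=\Bigl(\sum_{s,s'\in\mathbb F_5}\psi(tss')\Bigr)^m=5^m, \tag{3}$$
since the sum over $s'$ is $5$ for $s=0$ and $0$ otherwise.

**Lemma 4.** (i) For $c\ne0$, $\#\{x:Q(x)=c\}=5^{2m-1}-5^{m-1}=:k$.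

(ii) If $Q(x)=a\neq0$, then the number of $y$ with $Q(y)=b$ and $Q(x-y)=c$ is $5^{2m-2}+5^{m-1}\chi(\Delta(a,b,c))$, where
$$\Delta(a,b,c)=a^2+b^2+c^2-2ab-2bc-2ca .$$

*Proof.* (i) The number is $\frac15\sum_t\psi(-tc)\sum_y\psi(tQ(y))=\frac15\bigl(5^{2m}+5^m\sum_{t\ne0}\psi(-tc)\bigr)=\frac15(5^{2m}-5^m)$, by (3) and $c\ne 0$.

(ii) The conditions are $Q(y)=b$ and $\beta(x,y)=\kappa$, where $\kappa=a+b-c$. Detecting both by characters, the number of solutions is
$$\frac1{25}\sum_{t,s}\psi(-tb-s\kappa)\sum_y\psi\bigl(tQ(y)+s\beta(x,y)\bigr).$$
For $t=s=0$ the inner sum is $5^{2m}$. For $t=0\ne s$ it is $0$, because $x\neq0$ and $\beta$ is nondegenerate, so $s\beta(x,\cdot)$ is a nonzero functional. For $t\ne0$ complete the square: $tQ(y+\frac stx)=tQ(y)+s\beta(x,y)+\frac{s^2}ta$. Translating $y$ and using (3), the inner sum is $5^m\psi(-s^2a/t)$. Substitute $s=t\lambda$. The terms with $t\ne0$ give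
$$5^m\sum_\lambda\sum_{t\ne0}\psi\bigl(-t(a\lambda^2+\kappa\lambda+b)\bigr)=5^m\sum_\lambda\bigl(5\cdot\mathbf 1[a\lambda^2+\kappa\lambda+b=0]-1\bigr)=5^{m+1}\chi(\kappa^2-4ab),$$
by the count of roots. Finally $\kappa^2-4ab=(a+b-c)^2-4ab=\Delta(a,b,c)$. Dividing by $25$ gives the claim. $\square$

The polynomial $\Delta$ is symmetric in $a,b,c$. Modulo $5$,
$$\Delta(1,1,1)=-3\equiv2,\qquad \Delta(1,1,3)=-3\equiv2,\qquad \Delta(1,3,3)=-11\equiv4 .$$
The first two are nonsquares and the third is a square. Let the value $1$ stand for "$A$" and the value $3$ for "$B$": triangles $AAA$ and $AAB$ get the smaller count and $ABB$ gets the larger. Put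
$$f=5^{2m-2}-5^{m-1},\qquad g=5^{2m-2}+5^{m-1},\qquad \sigma=5^{2-m}.$$

*A case by hand.* For $m=1$, $Q(y)=y_1y_2$; take $x=(1,1)$. The conditions $Q(y)=3$, $Q(x-y)=3$ say $y_1y_2=3$ and $1-(y_1+y_2)+3=3$, so $y_1+y_2=1$. The roots of $\lambda^2-\lambda+3$ are $4$ and $2$, giving $2=g$ solutions. The conditions $Q(y)=Q(x-y)=1$ give $\lambda^2-\lambda+1$, with discriminant $-3\equiv2$, so $0=f$ solutions.

*Why not $\mathbb F_3$.* Here $\Delta(a,b,b)=a(a-4b)$. Over $\mathbb F_3$ the only choices of two distinct nonzero values are $(a,b)=(1,2)$ and $(2,1)$, and both give $\Delta(a,b,b)\equiv2$, a nonsquare. The $ABB$ count then gets the wrong sign.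

**The spectral gap.** Besides the counts we need that good triangles are evenly spread. Let $M_1$ be the $0/1$ matrix on $\{Q=1\}\times\{Q=3\}$ with $M_1(v,w)=1$ iff $Q(v-w)=3$. Since $Q(v-w)=4-\beta(v,w)$, this means $\beta(v,w)=1$. Let $L_1$ be the $0/1$ matrix on $\{Q=3\}^2$ with $L_1(w,w')=1$ iff $Q(w-w')=1$. Since $Q(w-w')=6-\beta(w,w')$, this means $\beta(w,w')=0$. Both are $k\times k$.

**Lemma 5.** Let $m\ge3$. All row and column sums of $M_1$ and $L_1$ equal $g$. Each of the two matrices has the constant vectors as a singular pair with singular value $g$, and all its other singular values are at most $\sigma g$.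

*Proof.* A row sum of $M_1$ counts $w$ with $Q(w)=3$, $Q(v-w)=3$ for fixed $v$ with $Q(v)=1$. The other sums are similar. In each case the triple is a permutation of $(1,3,3)$, so Lemma 4 gives $g$. Hence $M_1\mathbf 1=g\mathbf 1$ and $M_1^{\mathsf T}\mathbf 1=g\mathbf 1$. So $M_1$ maps vectors of sum $0$ to vectors of sum $0$, and its singular value decomposition splits into the constants, with value $g$, and the part on vectors of sum $0$. The same holds for $L_1$.

Let $\sum h=0$, and extend $h$ by $0$ to $\Omega$. Write $\mathbf 1[\beta(x,y)=c]=\frac15\sum_t\psi(-tc)\psi(t\beta(x,y))$. The term $t=0$ kills $h$. For $t\ne0$ the matrix $\Psi_t=(\psi(t\beta(x,y)))_{x,y\in\Omega}$ satisfies $(\Psi_t\Psi_t^*)(x,x')=\sum_y\psi(t\beta(x-x',y))=5^{2m}\mathbf 1[x=x']$, so its operator norm is $5^m$. Restricting rows does not increase norms, so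
$$\|M_1h\|,\ \|L_1h\|\le\tfrac45\,5^m\|h\|\le5^m\|h\|\le\sigma g\|h\|,$$
because $\sigma g=5^{2-m}(5^{2m-2}+5^{m-1})=5^m+5$. $\square$

There is a tension. For $m=1$ we have $f=0$, which is ideal, but there is no gap: the set $\{Q=3\}$ is $\{(1,3),(2,4),(3,1),(4,2)\}$, and since $(4,2)=-(1,3)$ and $(3,1)=-(2,4)$, the vectors $\pm(1,3)$ have $\beta=0$ exactly with $\pm(2,4)$. Thus $L_1$ is the adjacency matrix of a 4-cycle, whose singular values are $2,2,0,0$, while $g=2$. For $m$ large the gap is excellent, since $\sigma\to0$, but $f/g\to1$. The next section removes the tension.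

## 6. Tensor powers amplify $f/g$ and keep the gap

Fix $m\ge3$ and let $D\ge1$. Put $V=\Omega^D$, $N=|V|$,
$$S_A=\{x\in V:Q(x_i)=1\text{ for all }i\},\qquad S_B=\{x\in V:Q(x_i)=3\text{ for all }i\}.$$
These sets are disjoint, do not contain $0$, are closed under $x\mapsto-x$, and each has size $K=k^D$. Let $A_0$, $B_0$ be the sets of pairs $\{x,y\}$ of vertices with $x-y\in S_A$, respectively $x-y\in S_B$. They are disjoint, and every vertex has $K$ edges of each kind, so $|A_0|=|B_0|=NK/2$. Put
$$T=g^D,\qquad F=f^D .$$

**Lemma 6.** (i) Each $A_0$-edge $uv$ has exactly $T$ vertices $w$ with $uw,vw\in B_0$.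

(ii) Each $B_0$-edge $uw$ has exactly $T$ vertices $v$ with $uv\in A_0$, $vw\in B_0$, and exactly $T$ vertices with the roles of $u$ and $w$ exchanged.

(iii) Each edge of $A_0\cup B_0$ has exactly $F$ common $A_0$-neighbors.

(iv) Let $M$ be the matrix on $S_A\times S_B$ with $M(v,w)=1$ iff $v-w\in S_B$, and $L$ the matrix on $S_B\times S_B$ with $L(w,w')=1$ iff $w-w'\in S_A$ (other entries $0$). For all real vectors $\phi,\theta$,
$$\Bigl|\phi^{\mathsf T}M\theta-\tfrac TK\bigl(\textstyle\sum\phi\bigr)\bigl(\sum\theta\bigr)\Bigr|\le\sigma T\|\phi\|\|\theta\|,\qquad\text{and the same for }L. \tag{4}$$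

*Proof.* (i)–(iii) For an edge $uv$ and a vertex $w$, put $x=u-v$ and $y=u-w$, so $w-v=x-y$. All conditions are coordinatewise, so each count is a product of $D$ equal counts from Lemma 4(ii). In (i) the triple is $(1,3,3)$, in (ii) it is $(3,1,3)$ or $(3,3,1)$; each coordinate gives $g$. In (iii) it is $(1,1,1)$ or $(3,1,1)$; each coordinate gives $f$.

(iv) The matrix $M$ is the tensor power $M_1^{\otimes D}$. Write $M_1=\sum_js_ja_jb_j^{\mathsf T}$ as a singular value decomposition with $s_1=g$, $a_1=b_1=k^{-1/2}\mathbf 1$, and $s_j\le\sigma g$ for $j\ge2$. Then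
$$M=\sum_{j_1,\dots,j_D}(s_{j_1}\cdots s_{j_D})\,(a_{j_1}\otimes\cdots\otimes a_{j_D})(b_{j_1}\otimes\cdots\otimes b_{j_D})^{\mathsf T}$$
is a singular value decomposition of $M$. The tuple $(1,\dots,1)$ contributes $\frac TK$ times the all-ones matrix. In every other tuple at least one factor is at most $\sigma g$ and the rest are at most $g$ (as $\sigma\le1$), so its singular value is at most $\sigma T$. Hence $M$ minus $\frac TK$ times the all-ones matrix has norm at most $\sigma T$, which is (4). The proof for $L$ is the same. $\square$

So the relative gap is still $\sigma$, while $F/T=(f/g)^D\to0$ as $D\to\infty$ with $m$ fixed. We can choose $m$ first for the gap and $D$ afterwards for the ratio.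

**Hypergraph language.** A *$q$-uniform hypergraph* $H$ has a finite vertex set $V(H)$ and a set of $q$-element subsets, its hyperedges; $v(H)$ and $e(H)$ count vertices and hyperedges. $H[S]$ keeps the hyperedges inside $S$. A vertex set is *independent* if it contains no hyperedge; $\mathcal I(H)$ is the family of independent sets. $\Delta_\ell(H)$ is the largest number of hyperedges containing a given $\ell$-element set. For example, take the $6$ edges of $K_4$ as vertices and its $4$ triangles as hyperedges. Then $\Delta_1=2$, $\Delta_2=1$, $\Delta_3=1$, and the independent sets are the triangle-free edge sets.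

Let $H$ be the 3-uniform hypergraph with $V(H)=A_0\cup B_0$ whose hyperedges are the good triangles (one edge in $A_0$, two in $B_0$). Then
$$v(H)=NK,\qquad e(H)=\tfrac12NKT,$$
because each good triangle has exactly one $A_0$-edge and Lemma 6(i) applies. Both $A_0$ and $B_0$ are $H$-independent with exactly $v(H)/2$ elements. The next section shows that nothing does noticeably better.

## 7. More than half of the host contains many good triangles

**Proposition 7.** Suppose $\sigma\le\delta^2/8$. If $A'\subseteq A_0$, $B'\subseteq B_0$ and $|A'|+|B'|>(\frac12+\delta)NK$, then $A'\cup B'$ contains more than $\frac{\delta^2}4e(H)$ hyperedges of $H$.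

For a vertex $u$ let $X_u$ and $Y_u$ be the sets of its neighbors along $A'$ and along $B'$, and $\alpha_u=|X_u|/K$, $\beta_u=|Y_u|/K$. (A subscript distinguishes $\beta_u$ from the form $\beta$, which is no longer needed.) We must show that few hyperedges force $\sum_u(\alpha_u+\beta_u-1)$ to be small.

*The direct count, and where it stops.* Ignore error terms and suppose $A'\cup B'$ contains no hyperedge. View $u$ as a hub. By (4) there are about $TK\alpha_u\beta_u$ pairs $v\in X_u$, $w\in Y_u$ with $vw\in B_0$, and none of these $vw$ is in $B'$. Now view $w$ as the center: $u\in Y_w$, $v$ is a $B_0$-neighbor of $w$ outside $Y_w$, and $uv\in A_0$. By (4) for $L$ there are about $TK\beta_w(1-\beta_w)$ such pairs $(u,v)$. Summing, $\sum_u\alpha_u\beta_u\lesssim\sum_w\beta_w(1-\beta_w)$, that is,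
$$\sum_u\beta_u(\alpha_u+\beta_u-1)\lesssim0 .$$
If all $\beta_u$ are equal, we are done. If they are not, the weight $\beta_u$ is in the way. For instance, four vertices with $(\alpha,\beta)=(1,\frac14)$ and one with $(0,\frac12)$ give weighted sum $4\cdot\frac1{16}-\frac14=0$ but unweighted sum $4\cdot\frac14-\frac12=\frac12>0$, so this inequality alone does not suffice. The remedy is to divide the count at $u$ by $\beta_u$ *before* summing. On the other side a ratio $\beta_w/\beta_u$ then appears, and since the relation $u\in Y_w$ is symmetric, such ratios come in pairs $x+1/x\ge2$.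

*Proof of Proposition 7.* Put $\eta=\delta^2/4$ and $\gamma=\delta/2$. Suppose $A'\cup B'$ contains $h\le\eta\,e(H)$ hyperedges. We show $|A'|+|B'|\le(\frac12+\delta)NK$.

**Step 1: count from the hub.** Translating $u$ to $0$, the number of pairs $v\in X_u$, $w\in Y_u$ with $vw\in B_0$ is $\phi^{\mathsf T}M\theta$ with $\phi,\theta$ the indicator vectors of $X_u-u\subseteq S_A$ and $Y_u-u\subseteq S_B$. By (4),
$$\#\{(v,w):v\in X_u,\ w\in Y_u,\ vw\in B_0\}\ge TK\alpha_u\beta_u-\sigma TK\sqrt{\alpha_u\beta_u}\ge TK(\alpha_u\beta_u-\sigma).$$
Split the left side as $t_u+m_u$, where $t_u$ counts pairs with $vw\in B'$ and $m_u$ those with $vw\in B_0\setminus B'$. A pair counted in $t_u$ gives a hyperedge inside $A'\cup B'$ whose $A_0$-edge is $uv$; conversely each such hyperedge is counted for exactly the two endpoints $u$ of its $A_0$-edge, once each. So $\sum_ut_u=2h\le\eta NKT$.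

**Step 2: divide by $\beta_u$ where this is safe.** Let $U=\{u:\beta_u\ge\gamma\}$. From Step 1, $\alpha_u\beta_u\le\sigma+\frac{t_u+m_u}{TK}$. Dividing by $\beta_u\ge\gamma$ and summing over $U$,
$$\sum_{u\in U}\alpha_u\le\frac{\sigma N}\gamma+\frac{\eta N}\gamma+\frac1{TK}\sum_{u\in U}\frac{m_u}{\beta_u}. \tag{5}$$

**Step 3: recount the missing edges from $w$.** We bound the last term. Since $w\in Y_u$ iff $u\in Y_w$, and $X_u$ lies in the $A_0$-neighborhood of $u$,
$$\sum_{u\in U}\frac{m_u}{\beta_u}\le\sum_w\ \sum_{u\in Y_w\cap U}\frac1{\beta_u}\,\#\{v\in (w+S_B)\setminus Y_w:\ uv\in A_0\}.$$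
For fixed $w$, after translating $w$ to $0$, the inner double count is $\phi^{\mathsf T}L\theta$, where $\phi(u)=\mathbf 1[u\in Y_w\cap U]/\beta_u$ and $\theta$ is the indicator of $(w+S_B)\setminus Y_w$. Here $\|\phi\|\le\sqrt K/\gamma$, $\|\theta\|\le\sqrt K$ and $\sum\theta=K(1-\beta_w)$. By (4) for $L$, $\phi^{\mathsf T}L\theta\le T(1-\beta_w)\sum\phi+\sigma TK/\gamma$. Summing over the $N$ vertices $w$,
$$\frac1{TK}\sum_{u\in U}\frac{m_u}{\beta_u}\le\frac1K\sum_w(1-\beta_w)\sum_{u\in Y_w\cap U}\frac1{\beta_u}+\frac{\sigma N}\gamma. \tag{6}$$

**Step 4: evaluate the two parts of (6).** For the part with $1$, exchange the sums: each $u\in U$ lies in $Y_w$ for exactly $|Y_u|=K\beta_u$ vertices $w$, so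
$$\frac1K\sum_w\sum_{u\in Y_w\cap U}\frac1{\beta_u}=\frac1K\sum_{u\in U}\frac{K\beta_u}{\beta_u}=|U|.$$
For the part with $\beta_w$ we need a lower bound. Keep only $w\in U$. The sum then runs over ordered pairs $(u,w)\in U^2$ with $uw\in B'$, and it contains $(w,u)$ together with $(u,w)$. As $\frac{\beta_w}{\beta_u}+\frac{\beta_u}{\beta_w}\ge2$,
$$\frac1K\sum_w\sum_{u\in Y_w\cap U}\frac{\beta_w}{\beta_u}\ge\frac1K\#\{(u,w)\in U^2:uw\in B'\}\ge\sum_{u\in U}\beta_u-\sum_{w\notin U}\beta_w\ge\sum_{u\in U}\beta_u-\gamma N.$$
In the middle step, the ordered pairs with $u\in U$ number $K\sum_{u\in U}\beta_u$, and those among them with $w\notin U$ number at most $K\sum_{w\notin U}\beta_w$.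

**Step 5: assemble.** Inserting Step 4 into (6) and (6) into (5),
$$\sum_{u\in U}\alpha_u\le |U|-\sum_{u\in U}\beta_u+N\Bigl(\frac{2\sigma}\gamma+\frac\eta\gamma+\gamma\Bigr).$$
For $u\notin U$ we have $\alpha_u\le1$ and $\beta_u<\gamma$, so $\alpha_u+\beta_u-1\le\gamma$. Adding everything,
$$\sum_u(\alpha_u+\beta_u-1)\le N\Bigl(\frac{2\sigma}\gamma+\frac\eta\gamma+2\gamma\Bigr)\le N\Bigl(\frac\delta2+\frac\delta2+\delta\Bigr)=2\delta N,$$
using $\sigma\le\delta^2/8$, $\eta=\delta^2/4$, $\gamma=\delta/2$. Each edge is seen from both ends, so $|A'|+|B'|=\frac K2\sum_u(\alpha_u+\beta_u)\le\frac K2(1+2\delta)N=(\frac12+\delta)NK$. $\square$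

## 8. Random thinning of the host

We now keep each edge with a small probability $\rho$ and must control *all* triangle-free subgraphs of the random set. For one fixed $H$-independent set, Chernoff's bound will give a failure probability of the form $\exp(-\delta^2\rho v/2)$, with $v=v(H)$. A union bound over all $H$-independent sets is hopeless: all subsets of $A_0$ are $H$-independent, so there are at least $2^{v/2}$ of them, while $\rho\to0$. The container theorem groups them into few families. It is the only external result used beyond standard tools.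

**Theorem (Balogh–Morris–Samotij, *Independent sets in hypergraphs*, J. Amer. Math. Soc. 28 (2015), Theorem 2.2).** For every $q\in\mathbb N$ and $c,\varepsilon>0$ there is $C>0$ such that the following holds. Let $H$ be a $q$-uniform hypergraph and $\mathcal F\subseteq\mathcal P(V(H))$ an increasing family (closed under taking supersets) with $|S|\ge\varepsilon v(H)$ and $e(H[S])\ge\varepsilon e(H)$ for all $S\in\mathcal F$. Let $p\in(0,1)$ satisfy $\Delta_\ell(H)\le c\,p^{\ell-1}e(H)/v(H)$ for $\ell=1,\dots,q$. Then there are a family $\mathcal S$ of subsets of $V(H)$ of size at most $Cp\,v(H)$ and maps $\Phi:\mathcal S\to\mathcal P(V(H))\setminus\mathcal F$ and $\Gamma:\mathcal I(H)\to\mathcal S$ such that every independent set $I$ satisfies $\Gamma(I)\subseteq I$ and $I\setminus\Gamma(I)\subseteq\Phi(\Gamma(I))$.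

In words: each independent set $I$ has a small "fingerprint" $\Gamma(I)\subseteq I$, and the fingerprint alone determines a set $\Phi(\Gamma(I))\notin\mathcal F$ that contains the rest of $I$.

**Chernoff bounds.** If $X$ is binomial with mean at most $\mu$ and $t>0$, then $P(X\ge\mu+t)\le\exp\bigl(-\frac{t^2}{2(\mu+t/3)}\bigr)$. (If the mean is $\mu'<\mu$, apply the usual bound with $t'=\mu+t-\mu'\ge t$; the quotient $t'^2/(\mu'+t'/3)$ is at least $t^2/(\mu+t/3)$, as it increases in $t'$ and decreases in $\mu'$.) Also $P(X\le EX-t)\le\exp(-t^2/(2EX))$.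

**Step 1: apply the container theorem.** Fix $m\ge3$ with $\sigma=5^{2-m}\le\delta^2/8$, and let $D\to\infty$. Write $v=v(H)=NK$. Take $q=3$, $c=4$, $\varepsilon=\delta^2/4$, $p=T^{-1/2}\in(0,1)$, and let $\mathcal F$ be the family of subsets of $V(H)$ of size more than $(\frac12+\delta)v$. It is increasing, its members have size at least $\varepsilon v$, and Proposition 7 gives $e(H[S])\ge\varepsilon e(H)$ for $S\in\mathcal F$. Since $e(H)/v(H)=T/2$, the degree conditions are as follows.

- $\ell=1$: by Lemma 6 an $A_0$-edge lies in $T$ hyperedges and a $B_0$-edge in $2T$, so $\Delta_1(H)=2T=c\cdot\frac T2$.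
- $\ell=2$: two edges of a triangle determine the third, so $\Delta_2(H)\le1\le2\sqrt T=c\,p\,\frac T2$.
- $\ell=3$: $\Delta_3(H)=1\le2=c\,p^2\,\frac T2$.

So the theorem applies with a constant $C=C(\delta)$ *independent of $D$*.

**Step 2: choose the density.** Choose $\Lambda=\Lambda(\delta)\ge1/\delta$ with $(1+\ln\Lambda)/\Lambda\le\delta^2/8$, and put
$$\rho=\Lambda C\,T^{-1/2},$$
which is less than $1$ for large $D$. Then $\rho^2T$ is a constant, as planned in Section 4. Let $R\subseteq A_0\cup B_0$ contain each edge independently with probability $\rho$. Row sums of the $K\times K$ matrix $L$ equal $T$, so $K\ge T\ge1$ and $\rho v=\Lambda C\,NKT^{-1/2}\ge\Lambda CN\to\infty$.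

**Step 3: all $H$-independent subsets of $R$ are small.** We claim that with probability $1-o(1)$ every $H$-independent $I\subseteq R$ satisfies
$$|I|\le(\tfrac12+3\delta)\rho v. \tag{7}$$
Suppose $I\subseteq R$ violates (7), and let $S=\Gamma(I)$. Then $S\subseteq I\subseteq R$ and $|S|\le Cp\,v=\rho v/\Lambda\le\delta\rho v$. Since $I\setminus S\subseteq\Phi(S)$, we get $|(\Phi(S)\setminus S)\cap R|\ge(\frac12+2\delta)\rho v$, while $|\Phi(S)|\le(\frac12+\delta)v$ because $\Phi(S)\notin\mathcal F$.

For a fixed $S\in\mathcal S$, the events "$S\subseteq R$" and "$|(\Phi(S)\setminus S)\cap R|\ge(\frac12+2\delta)\rho v$" concern disjoint sets of edges, so they are independent. The first has probability $\rho^{|S|}$. For the second use Chernoff with $\mu=(\frac12+\delta)\rho v$ and $t=\delta\rho v$: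
$$\frac{t^2}{2(\mu+t/3)}=\frac{\delta^2\rho v}{1+\frac83\delta}\ge\frac{\delta^2\rho v}2 .$$
Summing over all possible fingerprints, and writing $\mathrm e$ for the base of natural logarithms, the probability that (7) fails for some $I$ is at most
$$\sum_{s\le\rho v/\Lambda}\binom vs\rho^s\,\exp(-\delta^2\rho v/2)\le\Bigl(\frac{\rho v}\Lambda+1\Bigr)(\mathrm e\Lambda)^{\rho v/\Lambda}\exp(-\delta^2\rho v/2)\le\Bigl(\frac{\rho v}\Lambda+1\Bigr)\exp\Bigl(-\frac{3\delta^2\rho v}8\Bigr)\to0 .$$
Here $\binom vs\rho^s\le(\mathrm e\rho v/s)^s$ (read as $1$ for $s=0$), which is increasing in $s$ for $s\le\rho v$ since the derivative of $s\ln(\mathrm e\rho v/s)$ is $\ln(\rho v/s)$. Its value at $s=\rho v/\Lambda$ is $(\mathrm e\Lambda)^{\rho v/\Lambda}=\exp\bigl(\rho v\frac{1+\ln\Lambda}\Lambda\bigr)\le\exp(\delta^2\rho v/8)$.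

**Step 4: $R$ has the expected size.** The means of $|R\cap A_0|$ and $|R|$ are $\rho v/2$ and $\rho v$. By the lower-tail bound, with probability at least $1-\exp(-\delta^2\rho v/4)-\exp(-\delta^2\rho v/2)=1-o(1)$,
$$|R\cap A_0|\ge(1-\delta)\tfrac{\rho v}2,\qquad |R|\ge(1-\delta)\rho v. \tag{8}$$

**Step 5: few bad triangles survive.** By Lemma 6(iii) the host has $\frac{NK}2F$ triangles with exactly two $A_0$-edges and one $B_0$-edge and $\frac{NK}2\cdot\frac F3$ triangles inside $A_0$; together at most $vF$. The expected number of them inside $R$ is at most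
$$\rho^3vF=\rho v\cdot\Lambda^2C^2\,\frac FT=\rho v\cdot\Lambda^2C^2\Bigl(\frac fg\Bigr)^D .$$
Since $f<g$ and $m,\Lambda,C$ do not depend on $D$, this is at most $\frac\delta8\rho v$ for large $D$. By Markov's inequality, with probability at least $\frac34$, at most $\frac\delta2\rho v$ bad triangles lie in $R$.

**Step 6: clean up and compute.** For $D$ large there is an outcome $R$ satisfying (7), (8) and Step 5. From each bad triangle in $R$ delete one $A_0$-edge. Let $A_1\subseteq A_0$ be what remains of $R\cap A_0$, let $B_1=R\cap B_0$, and let $G_1=(V,A_1\cup B_1)$, $e_1=e(G_1)$. Then: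

- a triangle of $G_1$ with two edges in $A_1$ would be a bad triangle in $R$, but each of those lost an edge. So $A_1$ is triangle independent and $\alpha_1(G_1)\ge|A_1|\ge(1-\delta)\frac{\rho v}2-\frac\delta2\rho v=(\frac12-\delta)\rho v$;
- $e_1\ge(1-\delta)\rho v-\frac\delta2\rho v\ge(1-2\delta)\rho v$;
- the edge set of a triangle-free subgraph of $G_1$ is an $H$-independent subset of $R$, so by (7) it has at most $(\frac12+3\delta)\rho v$ edges. Hence $\tau(G_1)\ge e_1-(\frac12+3\delta)\rho v$.

Therefore
$$\alpha_1(G_1)+2\tau(G_1)\ge2e_1+(\tfrac12-\delta)\rho v-(1+6\delta)\rho v=2e_1-(\tfrac12+7\delta)\rho v .$$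
Dividing by $e_1\ge(1-2\delta)\rho v$ gives $r(G_1)\ge2-\frac{1/2+7\delta}{1-2\delta}$, which is (2). This exceeds $1$, so Lemma 3 yields a triangular graph with an edge and at least the same ratio. Letting $\delta\to0$ and recalling (1) proves Theorem 1. $\blacksquare$

## 9. All pairs $(\alpha_1/e,\tau/e)$

For a triangular graph $G$ with an edge let $\pi(G)=(\alpha_1/e,\tau/e)\in\mathbb Q^2$, and let $P$ be the set of all these points. Let
$$\mathcal Q=\{(a,t):a\ge0,\ 0\le t\le\tfrac12,\ a+t\le1\},$$
a quadrilateral with vertices, in counterclockwise order, $(0,0)$, $(1,0)$, $(\frac12,\frac12)$, $(0,\frac12)$. Its interior is given by $a>0$, $0<t<\frac12$, $a+t<1$. Theorem 2 says that $P$ is the set of rational points of the interior.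

**Step 1: $P$ lies in the interior.** A single edge is triangle independent and $G$ has a triangle, so $\alpha_1,\tau>0$. We showed $\tau<e/2$ in Section 2. It remains to sharpen $\alpha_1+\tau\le e$ to a strict inequality. Let $A$ be a largest triangle independent set and $B=E(G)\setminus A$. Every triangle has at least two edges in $B$; as there is a triangle, $B\neq\emptyset$. For any $b\in B$ the set $B\setminus\{b\}$ still meets every triangle, so $\tau\le|B|-1=e-\alpha_1-1$.

**Step 2: each vertex of $\mathcal Q$ is a limit of points of $P$.**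

- $(1,0)$: the graphs $K_{1,n,n}$ have $e=n^2+2n$, $\alpha_1=n^2$ and $\tau=n$ by Section 1.
- $(0,\frac12)$: the graphs $K_n$ have $\alpha_1\le n/2$ and $\tau=\binom n2-\lfloor n^2/4\rfloor$, with $e=\binom n2$.
- $(0,0)$: take a clique on $j\ge2$ vertices, $n=j^2$ further vertices with no edges among them, and all edges between the two sets. Every edge lies in a triangle, and $e\ge jn=j^3$. Deleting the clique edges leaves a bipartite graph, so $\tau\le\binom j2$. Two edges from one further vertex to the clique lie in a common triangle, so each further vertex meets at most one edge of a triangle independent set, and $\alpha_1\le n+\binom j2$. Both are at most a constant times $j^2$.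
- $(\frac12,\frac12)$: take triangular graphs with $r(G)\to\frac32$ from Theorem 1. Then $\tau/e=r-(\alpha_1+\tau)/e\ge r-1\to\frac12$ and $\tau/e<\frac12$, so $\tau/e\to\frac12$ and $\alpha_1/e=r-2\tau/e\to\frac12$.

**Step 3: $P$ is closed under rational convex combinations.** Disjoint unions of triangular graphs are triangular, and $\alpha_1,\tau,e$ are additive. So $n_i$ disjoint copies of $G_i$, taken together, give the convex combination of the points $\pi(G_i)$ with weights $n_ie(G_i)/\sum_jn_je(G_j)$. Given rational weights $\lambda_i\ge0$ with sum $1$, choose a positive integer $W$ such that all $n_i=W\lambda_i/e(G_i)$ are integers; these give exactly the weights $\lambda_i$.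

**Step 4: every rational interior point is reached.** Let $x\in\mathbb Q^2$ be an interior point of $\mathcal Q$. By Step 2 choose $p_1,p_2,p_3,p_4\in P$ near the four vertices, in the order above. If they are near enough, then the triangles $p_1p_2p_3$ and $p_1p_3p_4$ are nondegenerate and counterclockwise, and $x$ lies strictly to the left of the four directed lines $p_1p_2$, $p_2p_3$, $p_3p_4$, $p_4p_1$. Indeed these are strict inequalities between continuous functions, and they hold when the $p_i$ are replaced by the vertices. Now $x$ is on the left of, or on, the directed line $p_3p_1$ or the directed line $p_1p_3$. In the first case $x$ lies in the triangle $p_1p_2p_3$, in the second in $p_1p_3p_4$. Its barycentric coordinates in that triangle are nonnegative and solve a nonsingular linear system with rational coefficients, so they are rational. By Step 3, $x\in P$. With Step 1 this proves the classification.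

**Step 5: linear functionals.** Let $s\ge0$ be real. On $\mathcal Q$ the functional $a+st$ is at most its maximum over the vertices, which is
$$\max\Bigl\{0,\,1,\,\frac{1+s}2,\,\frac s2\Bigr\}=\max\Bigl\{1,\frac{1+s}2\Bigr\}.$$
Since $P\subseteq\mathcal Q$ and every vertex is a limit of points of $P$, this is the supremum over $P$. It is not attained: a nonzero linear functional does not reach its maximum over $\mathcal Q$ at an interior point, and $P$ lies in the interior. For $s=2$ the value is $\frac32$. $\blacksquare$
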